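# Twisted harmonic forms and the Dolbeault–Dirac index: the two counts agree exactly when $J$ is integrable

## 1. Surfaces: a count by types

Let $M$ be a compact connected surface with an area form $\omega$, let $\mathcal L\to M$ be a hermitian line bundle, and let $\nabla$ be a unitary connection on $\mathcal L$ with curvature $\nabla^2=-i\,\omega\wedge$. Choose an almost complex structure $J$ such that $g=\omega(\cdot,J\cdot)$ is a Riemannian metric. In real dimension two every $J$ is a complex structure, so $M$ is a Riemann surface, of genus $g_M$ say. The $(0,1)$-part of $\nabla$ makes $\mathcal L$ a holomorphic line bundle of degree $\delta=\frac1{2\pi}\int_M\omega>0$. On $\mathcal L^k$ we have the induced connection $\nabla_k$, of curvature $-ik\omega$. It acts on $\mathcal L^k$-valued forms of all degrees and has a formal adjoint $\nabla_k^*$. Put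
$$H_k=\ker\nabla_k\cap\ker\nabla_k^*,\qquad d_k=\dim H_k .$$
The operator $\nabla_k$ does not square to zero, so $H_k$ is not the cohomology of a complex. Can we nevertheless compute $d_k$?

**Proposition 1.** On a surface, for every $k\ge1$,
$$d_k=h^0(\mathcal L^k\otimes K_M)+h^0(\mathcal L^{-k}\otimes K_M),\qquad \mathrm{ind}(\bar\partial \text{ on }\mathcal L^k\otimes K_M)=h^0(\mathcal L^k\otimes K_M)=k\delta+g_M-1 .$$
In particular $d_k=\mathrm{ind}(\bar\partial)$ as soon as $k\delta>2g_M-2$.

**Proof.** Both operators are homogeneous in degree, so we may treat each degree separately. If $\alpha\in H_k$, then $0=\nabla_k^2\alpha=-ik\,\omega\wedge\alpha$; taking adjoints, $0=(\nabla_k^*)^2\alpha=ik\Lambda\alpha$ with $\Lambda=(\omega\wedge)^*$. The first equation kills the degree $0$ part, the second the degree $2$ part. So $\alpha$ is a $1$-form. Write $\alpha=\alpha_0+\alpha_1$ with $\alpha_0$ of type $(1,0)$ and $\alpha_1$ of type $(0,1)$.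

With $e'=Je$ and $\theta=(e^1+ie'^1)/\sqrt2$ the Hodge star satisfies $*e^1=e'^1$, $*e'^1=-e^1$, hence $*\theta=-i\theta$ and $*\bar\theta=i\bar\theta$. Since $\nabla_k^*=-*\nabla_k*$, the two equations $\nabla_k\alpha=0$ and $\nabla_k*\alpha=0$ read
$$\bar\partial\alpha_0+\partial\alpha_1=0,\qquad -i\bar\partial\alpha_0+i\partial\alpha_1=0 .$$
Therefore $\bar\partial\alpha_0=0$ and $\partial\alpha_1=0$ separately, and conversely these two equations imply $\alpha\in H_k$. The first says that $\alpha_0$ is a holomorphic section of $\mathcal L^k\otimes K_M$. For the second, conjugate: the hermitian metric identifies $\overline{\mathcal L^k}$ with $\mathcal L^{-k}$, so $\overline{\alpha_1}\in\Omega^{1,0}(M,\mathcal L^{-k})$ and $\bar\partial\,\overline{\alpha_1}=\overline{\partial\alpha_1}=0$; it is a holomorphic section of $\mathcal L^{-k}\otimes K_M$. This gives the formula for $d_k$.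

The index is $h^0-h^1$ of $\mathcal L^k\otimes K_M$. By Serre duality $h^1(\mathcal L^k\otimes K_M)=h^0(\mathcal L^{-k})=0$, because $\deg\mathcal L^{-k}<0$; Riemann–Roch then gives $h^0=k\delta+2g_M-2+1-g_M$. Finally $h^0(\mathcal L^{-k}\otimes K_M)=0$ if $2g_M-2-k\delta<0$. $\square$

Some numbers. On a torus with $\delta=1$ we get $d_k=\mathrm{ind}=k$. On the sphere with $\delta=1$ both are $k-1$. On a surface of genus $g_M\ge2$ take $\mathcal L=\mathcal O(p)$ with a metric whose curvature is $-i\omega$, where $\int\omega=2\pi$. For $k=1$ the index is $g_M$, while $h^0(K_M(-p))=g_M-1$ by Riemann–Roch and $h^0(\mathcal O(p))=1$, so $d_1=2g_M-1>g_M$. A large $k$ is really needed.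

Three things were special: there were only two types of middle-degree forms, the star operator separated them, and the unwanted type was killed by a degree argument. Also, $\nabla$ had only the two parts $\partial$ and $\bar\partial$, because $J$ is integrable. What changes in dimension $2m$, with a $J$ that need not be integrable?

## 2. The general equality and the function $\nu$

**Definition (prequantum system).** Let $(M,\omega)$ be a compact connected symplectic manifold of dimension $2m$. A prequantum system $(M,\omega,\mathcal L,\nabla)$ is such an $(M,\omega)$ with a hermitian line bundle $\mathcal L$ and a unitary connection $\nabla$ with $\nabla^2=-i\,\omega\wedge$. On $\mathcal L^k$, $k\ge1$, we have the induced connection $\nabla_k$ with curvature $-ik\omega$, extended to $\Omega^*(M,\mathcal L^k)$.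

Let $J$ be an almost complex structure compatible with $\omega$, and let $g=\omega(\cdot,J\cdot)$. It gives an $L^2$ inner product, the adjoint $\nabla_k^*$, the canonical bundle $K_M=\Lambda^{m,0}T^*M$ with its metric and connection, and the Dolbeault–Dirac operator
$$\bar\partial_J=\bar\partial+\bar\partial^*:\ \Omega^{0,\mathrm{even}}(M,\mathcal L^k\otimes K_M)\to\Omega^{0,\mathrm{odd}}(M,\mathcal L^k\otimes K_M).$$
It is elliptic, whether or not $J$ is integrable; let $\mathrm{ind}_k=\dim\ker\bar\partial_J-\dim\operatorname{coker}\bar\partial_J$. As before $H_k=\ker\nabla_k\cap\ker\nabla_k^*\subset\Omega^*(M,\mathcal L^k)$ and $d_k=\dim H_k$, which is finite since $\nabla_k+\nabla_k^*$ is elliptic and $H_k$ lies in its kernel.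

For $(M,\omega,J)$ Kähler, $H_k\simeq H^0(M,\mathcal L^k\otimes K_M)$ for large $k$; we shall prove this in Section 5. Jonathan Weitsman, in "The Dual DG Category to Weinstein's symplectic "category" and applications to Geometric Quantization", arXiv:2608.09681 (2026), asks whether for every compatible $J$ there is $k_0$ with
$$d_k=\mathrm{ind}_k\qquad\text{for all }k\ge k_0 .$$
The answer is no, and the failure is governed by one function.

**Definition ($\nu$).** For a local unitary coframe $\theta^1,\dots,\theta^m$ of $\Lambda^{1,0}$ put $\nu=\sum_j|(d\theta^j)^{0,2}|^2$.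

If $U$ is an invertible matrix of functions, then $d(U\theta)=dU\wedge\theta+U\,d\theta$ and $dU\wedge\theta$ has no $(0,2)$ part, so $(d(U\theta))^{0,2}=U(d\theta)^{0,2}$. For unitary $U$ this shows that $\nu$ is a globally defined smooth function; for general $U$ it shows that we may test $\nu(x)\ne0$ with any $(1,0)$-coframe. For $\bar Z,\bar W$ of type $(0,1)$ we have $d\theta^j(\bar Z,\bar W)=-\theta^j([\bar Z,\bar W])$. The Nijenhuis tensor $N_J(u,v)=[u,v]+J[Ju,v]+J[u,Jv]-[Ju,Jv]$ equals $2(1-iJ)[\bar Z,\bar W]$ on $(\bar Z,\bar W)$, which is four times the $(1,0)$-part of the bracket. It vanishes on pairs of mixed type, and it is real. So $\nu(x)=0$ if and only if $N_J$ vanishes at $x$, and by the Newlander–Nirenberg theorem $\nu\equiv0$ if and only if $J$ is integrable.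

**Example 1.** On $\mathbb R^4$ with $\omega=dx_1\wedge dy_1+dx_2\wedge dy_2$ and a function $h=h(x_2)$, let $J\partial_{x_1}=e^h\partial_{y_1}$, $J\partial_{y_1}=-e^{-h}\partial_{x_1}$, $J\partial_{x_2}=\partial_{y_2}$, $J\partial_{y_2}=-\partial_{x_2}$. Then $g$ is diagonal with entries $e^h,e^{-h},1,1$, so $J$ is compatible. The forms $\vartheta^1=dx_1+ie^{-h}dy_1$ and $\vartheta^2=dx_2+i\,dy_2$ satisfy $\vartheta(Jv)=i\vartheta(v)$, hence have type $(1,0)$. From $dx_2=\frac12(\vartheta^2+\bar\vartheta^2)$ and $dy_1=\frac{e^h}{2i}(\vartheta^1-\bar\vartheta^1)$,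
$$(d\vartheta^1)^{0,2}=(-ih'e^{-h}\,dx_2\wedge dy_1)^{0,2}=\tfrac{h'}4\,\bar\vartheta^2\wedge\bar\vartheta^1 .$$
So $\nu\ne0$ exactly where $h'\ne0$.

Write $\mathrm{vol}$ for the measure of $\omega^m/m!$.

**Theorem.** Let $(M,\omega,\mathcal L,\nabla)$ be a compact connected prequantum system and $J$ compatible with $\omega$.

1. There are $C_1,k_1$ with $k\int_M\nu|\alpha|^2\le C_1\|\alpha\|^2$ for all $k\ge k_1$ and $\alpha\in H_k$. In particular, if $N_J$ vanishes nowhere, then $H_k=0$ for all large $k$.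
2. $\displaystyle\limsup_{k\to\infty}\frac{d_k}{\mathrm{ind}_k}\le\frac{\mathrm{vol}\{N_J=0\}}{\mathrm{vol}(M)}$. Moreover $d_k\le C_2k^m\,\mathrm{vol}\{\nu<2C_1/k\}$ for large $k$.
3. If $J$ is integrable, $d_k=\mathrm{ind}_k$ for all large $k$. If $J$ is not integrable, there is $c<1$ with $d_k\le c\,\mathrm{ind}_k<\mathrm{ind}_k$ for all large $k$. So $d_k\le\mathrm{ind}_k$ always holds for large $k$, and equality for infinitely many $k$ is equivalent to integrability.
4. If $m=1$, equality always holds for large $k$. If $m\ge2$, every prequantum system $(M,\omega,\mathcal L,\nabla)$ admits a compatible $J$ for which equality fails for all large $k$.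
5. There is an explicit $4$-dimensional example (Kodaira–Thurston manifold) with $\mathrm{ind}_k=k^2$ for all $k\ge1$ and $d_k=0$ for all large $k$.

The first half of part 4 is Proposition 1.

**Conventions.** $C$ and $O(\cdot)$ denote constants that depend on $(M,\omega,\mathcal L,\nabla,J)$ but not on $k$, and may change from line to line. Inner products are linear in the first slot. We write $\nabla$ for $\nabla_k$. Locally choose an orthonormal frame $e_j,\ e_j'=Je_j$ $(1\le j\le m)$ and set
$$Z_j=(e_j-ie_j')/\sqrt2,\qquad \theta^j=(e^j+ie'^j)/\sqrt2 .$$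
Then $\theta^j(Z_l)=\delta_{jl}$, $\theta^j(\bar Z_l)=0$, $\omega=\sum e^j\wedge e'^j=i\sum\theta^j\wedge\bar\theta^j$, and the curvature $F=-ik\omega$ satisfies $F(Z_j,\bar Z_l)=k\delta_{jl}$. The adjoint of $\theta^j\wedge$ is $\iota_{Z_j}$. We cover $M$ by finitely many such frames with bounded derivatives. Let $D$ be the connection on $\Lambda^*T^*M\otimes\mathcal L^k$ induced by the Levi-Civita connection and $\nabla_k$; its curvature is $R^D=R^\Lambda-ik\omega$ with $R^\Lambda$ independent of $k$. Put $D_j=D_{Z_j}$, $D_{\bar j}=D_{\bar Z_j}$, and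
$$|D'\alpha|^2=\sum_j|D_j\alpha|^2,\qquad |D''\alpha|^2=\sum_j|D_{\bar j}\alpha|^2,\qquad |D\alpha|^2=|D'\alpha|^2+|D''\alpha|^2 .$$
With $(e_a)_{a=1}^{2m}$ the full frame, $\nabla=\sum e^a\wedge D_{e_a}$ and $\nabla^*=-\sum\iota_{e_a}D_{e_a}$. Finally $L=\omega\wedge$ and $\Lambda=L^*=\sum_j\iota_{e_j'}\iota_{e_j}$.

## 3. Middle degree, primitivity and parity

On a surface the algebra reduced $H_k$ to $1$-forms and then split it by the star operator. Both steps survive for every compatible $J$.

**Step 1 ($H_k$ consists of primitive $m$-forms).** The pointwise identity we need is $[L,\Lambda]=r-m$ on $r$-forms. To see it, write $L=\sum L_j$, $\Lambda=\sum\Lambda_j$ over the planes spanned by $e^j,e'^j$. For $j\ne l$ the operators $L_j,\Lambda_l$ commute. In the $j$-th plane $L_j\Lambda_j$ is $1$ on $e^j\wedge e'^j$ and $0$ on $1,e^j,e'^j$, while $\Lambda_jL_j$ is $1$ on $1$ and $0$ on the rest; so $[L_j,\Lambda_j]$ is the degree in that plane minus $1$. Sum over $j$.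

Let $\alpha\in H_k$. Its homogeneous components are in $H_k$, so let $\alpha$ have degree $r$. From $\nabla^2\alpha=0$ and $(\nabla^*)^2\alpha=0$ we get $L\alpha=0$ and $\Lambda\alpha=0$. Then $(r-m)\alpha=[L,\Lambda]\alpha=0$, so $\alpha=0$ unless $r=m$. Hence every $\alpha\in H_k$ has degree $m$ and
$$\omega\wedge\alpha=0,\qquad\Lambda\alpha=0 .\tag{3.1}$$
An $m$-form with $\Lambda\alpha=0$ is called primitive. For $m=2$, the forms $\theta^1\wedge\theta^2$, $\theta^1\wedge\bar\theta^2$ and $\theta^1\wedge\bar\theta^1-\theta^2\wedge\bar\theta^2$ are primitive and $\omega$ is not. Write $\alpha=\sum_q\alpha_q$ with $\alpha_q$ of type $(m-q,q)$. Since $\Lambda$ has type $(-1,-1)$, each $\alpha_q$ is primitive.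

**Step 2 (the star operator gives a parity splitting).** For a primitive form of degree $m$ and type $(p,q)$ the $\mathbb C$-linear star satisfies, pointwise,
$$*\alpha=(-1)^{m(m+1)/2}\,i^{\,p-q}\alpha\tag{3.2}$$
(Huybrechts, *Complex Geometry*, Prop. 1.2.31). To remember the constant, test it on a product $\theta^1\wedge\dots\wedge\theta^p\wedge\bar\theta^{p+1}\wedge\dots\wedge\bar\theta^m$: there $*$ acts factor by factor, by $-i$ on each $\theta$ and by $i$ on each $\bar\theta$, with an overall sign $(-1)^{m(m-1)/2}$, and $(-1)^{m(m-1)/2}(-i)^pi^q=(-1)^{m(m+1)/2}i^{p-q}$ because $p+q=m$.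

With $p-q=m-2q$, equation (3.2) says $*\alpha=\epsilon\,\tau\alpha$ for every primitive $m$-form, where
$$\tau\alpha=\sum_q(-1)^q\alpha_q,\qquad \epsilon=(-1)^{m(m+1)/2}i^m .$$
In even dimension, with a unitary connection, $\nabla^*=-*\nabla*$. Let $\alpha\in H_k$. Then $\nabla^*\alpha=0$ gives $\nabla(\tau\alpha)=0$. As $\tau\alpha$ is primitive too, $*\tau\alpha=\epsilon\alpha$ and $\nabla^*\tau\alpha=-\epsilon*\nabla\alpha=0$. So $\tau H_k=H_k$ and
$$H_k=H_k^+\oplus H_k^-,\qquad H_k^{+}\ (H_k^-)=\{\alpha\in H_k:\ \alpha_q=0\text{ for }q\text{ odd (even)}\}.\tag{3.3}$$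

On a surface this finishes the separation: $H_k^+$ and $H_k^-$ are the two types. In higher dimension several types remain inside $H_k^+$, and we need a substitute for the degree argument that killed the unwanted ones.

## 4. Two integral formulas

**Step 3 (comparing $D'$ and $D''$).** The first formula measures the commutator of $D_j$ and $D_{\bar j}$, and holds for arbitrary forms: for every $\alpha\in\Omega^*(M,\mathcal L^k)$,
$$\big|\,\|D'\alpha\|^2-\|D''\alpha\|^2-km\|\alpha\|^2\,\big|\le C\|\alpha\|^2 .\tag{4.1}$$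

*Proof.* Expand $D_j=(D_{e_j}-iD_{e_j'})/\sqrt2$ and $D_{\bar j}=(D_{e_j}+iD_{e'_j})/\sqrt2$. The square terms cancel in the difference and
$$|D_j\alpha|^2-|D_{\bar j}\alpha|^2=i\big(\langle D_{e_j}\alpha,D_{e_j'}\alpha\rangle-\langle D_{e_j'}\alpha,D_{e_j}\alpha\rangle\big).$$
Summing, $|D'\alpha|^2-|D''\alpha|^2=i\sum_{a,b}\omega^{ab}\langle D_{e_a}\alpha,D_{e_b}\alpha\rangle$ with $\omega^{ab}=\omega(e_a,e_b)$. The right side does not depend on the orthonormal frame. Let $X=\sum\omega^{ab}\langle\alpha,D_{e_b}\alpha\rangle e_a$, a global complex vector field, and compute its divergence in an orthonormal frame parallel at the given point: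
$$\mathrm{div}X=\sum e_a(\omega^{ab})\langle\alpha,D_{e_b}\alpha\rangle+\sum\omega^{ab}\langle D_{e_a}\alpha,D_{e_b}\alpha\rangle+\sum\omega^{ab}\langle\alpha,D_{e_a}D_{e_b}\alpha\rangle .$$
The first sum vanishes: $*\omega=\omega^{m-1}/(m-1)!$ is closed, so $d^*\omega=0$, which says $\sum_ae_a(\omega^{ab})=0$ at the point. In the third sum antisymmetrize, using $[e_a,e_b]=0$ at the point; it becomes
$$\tfrac12\sum\omega^{ab}\langle\alpha,R^D(e_a,e_b)\alpha\rangle=\tfrac12\sum_{a,b}(\omega^{ab})^2\,ik|\alpha|^2+O(|\alpha|^2)=ikm|\alpha|^2+O(|\alpha|^2),$$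
because $\langle\alpha,-ik\alpha\rangle=ik|\alpha|^2$ and $\sum(\omega^{ab})^2=2m$. Multiply $\mathrm{div}X$ by $i$ and integrate: $0=\|D'\alpha\|^2-\|D''\alpha\|^2-km\|\alpha\|^2+O(\|\alpha\|^2)$. $\square$

**Step 4 (elements of $H_k$ concentrate in type $(m,0)$ and are almost antiholomorphically parallel).** For every $\alpha\in H_k$,
$$\|D''\alpha\|^2+k\sum_qq\,\|\alpha_q\|^2\le C\|\alpha\|^2 .\tag{4.2}$$

*Proof.* Let $c(e)=e\wedge-\iota_e$, so that $\nabla+\nabla^*=\sum c(e_a)D_{e_a}$, $c(e_a)^2=-1$, and $c(e_a),c(e_b)$ anticommute for $a\ne b$. In a frame parallel at a point,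
$$(\nabla+\nabla^*)^2=\sum c(e_a)c(e_b)D_{e_a}D_{e_b}=D^*D+\tfrac12\sum c(e_a)c(e_b)R^D(e_a,e_b)=D^*D+\mathcal R-ik\sum_jc(e_j)c(e_j'),$$
with $\mathcal R=\frac12\sum c(e_a)c(e_b)R^\Lambda(e_a,e_b)$ a bounded endomorphism independent of $k$. Since $\iota_{e_j}(e'^j\wedge\cdot)=-e'^j\wedge\iota_{e_j}$ and $\iota_{e_j}\iota_{e'_j}=-\iota_{e'_j}\iota_{e_j}$,
$$\sum_jc(e_j)c(e_j')=\omega\wedge-\Lambda+A,\qquad A=\sum_j\big(e'^j\wedge\iota_{e_j}-e^j\wedge\iota_{e'_j}\big).$$
$A$ is a derivation with $A\theta^j=(e'^j-ie^j)/\sqrt2=-i\theta^j$ and $A\bar\theta^j=i\bar\theta^j$, so $A=-i(p-q)$ on type $(p,q)$. Thus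
$$(\nabla+\nabla^*)^2=D^*D+\mathcal R-ik(\omega\wedge-\Lambda)-k(p-q)\quad\text{on type }(p,q).\tag{4.3}$$
Apply this to $\alpha\in H_k$ and pair with $\alpha$. By (3.1) the term with $\omega\wedge-\Lambda$ drops, and $p-q=m-2q$ on $\alpha_q$:
$$0=\|D\alpha\|^2+\langle\mathcal R\alpha,\alpha\rangle-k\sum_q(m-2q)\|\alpha_q\|^2 .$$
By (4.1), $\|D\alpha\|^2=2\|D''\alpha\|^2+km\|\alpha\|^2+O(\|\alpha\|^2)$. The terms $km\|\alpha\|^2=km\sum\|\alpha_q\|^2$ cancel and $2\|D''\alpha\|^2+2k\sum q\|\alpha_q\|^2=O(\|\alpha\|^2)$. $\square$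

**Consequences for large $k$.** If $\alpha\in H_k^-$, then $\alpha_0=0$, so (4.2) gives $k\|\alpha\|^2\le C\|\alpha\|^2$ and $\alpha=0$ once $k>C$. Hence
$$H_k=H_k^+\quad\text{for large }k.\tag{4.4}$$
For $\alpha\in H_k$, with $a=\alpha_0\in\Omega^{m,0}(M,\mathcal L^k)$,
$$\|\alpha-a\|^2\le\tfrac Ck\|\alpha\|^2 .\tag{4.5}$$

## 5. The Kähler case in every dimension

**Proposition 2.** If $J$ is integrable, then for all large $k$ the space $H_k$ equals $\{a\in\Omega^{m,0}(M,\mathcal L^k):\bar\partial a=0\}\simeq H^0(M,\mathcal L^k\otimes K_M)$, and $d_k=\mathrm{ind}_k$.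

**Proof.** Since $d\omega=0$, $(M,\omega,J)$ is Kähler. The curvature of $\nabla$ has type $(1,1)$, so $\nabla^{0,1}$ makes $\mathcal L$ a holomorphic bundle with Chern connection $\nabla$, and $\nabla=\partial+\bar\partial$ on forms.

If $\bar\partial a=0$ with $a$ of type $(m,0)$, then $\nabla a=0$, as $\partial a$ would have type $(m+1,0)$. For type reasons $\Lambda a=0$, so $*a=\epsilon a$ and $\nabla^*a=-\epsilon*\nabla a=0$. Thus $a\in H_k$, for every $k$.

Conversely let $k$ be large and $\alpha\in H_k=H_k^+$. The forms $\partial\alpha_q$ and $\bar\partial\alpha_q$ have types $(m-q+1,q)$ and $(m-q,q+1)$. For even $q$ all these types are different, so $\nabla\alpha=0$ forces $\nabla\alpha_q=0$ for each $q$. By (3.2), $*\alpha_q$ is a constant multiple of $\alpha_q$, so $\nabla^*\alpha_q=-*\nabla*\alpha_q=0$. Hence each $\alpha_q$ lies in $H_k$ by itself, and (4.2) applied to $\alpha_q$ gives $kq\|\alpha_q\|^2\le C\|\alpha_q\|^2$. For $k>C$ this leaves only $\alpha_0$, and $\bar\partial\alpha_0=0$.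

By Hodge theory $\mathrm{ind}_k=\chi(M,\mathcal L^k\otimes K_M)$. Since $\mathcal L$ is positive, Kodaira vanishing gives $\chi(M,\mathcal L^k\otimes K_M)=h^0(M,\mathcal L^k\otimes K_M)=d_k$. $\square$

## 6. The four parts of $\nabla$, and a bound that is exactly borderline

Only one step of the last proof used integrability: the decomposition of $\nabla$ by type. In general $d$ maps functions to types $(1,0)+(0,1)$, and $d\theta^j$ may have a $(0,2)$ part. So
$$\nabla=\mu+\partial+\bar\partial+\bar\mu,\qquad\text{of types }(2,-1),\ (1,0),\ (0,1),\ (-1,2).$$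
Because $df\wedge$ and the connection on $\mathcal L^k$ contribute only types $(1,0)$ and $(0,1)$, the operators $\mu,\bar\mu$ are of order zero and independent of $k$. The operator $\bar\mu$ is the derivation with $\bar\mu\theta^j=(d\theta^j)^{0,2}$ and $\bar\mu\bar\theta^j=0$. In Example 1, $\bar\mu(\vartheta^1\wedge\vartheta^2)=\frac{h'}4\,\bar\vartheta^2\wedge\bar\vartheta^1\wedge\vartheta^2$.

**Step 5 ($\bar\mu$ on $(m,0)$-forms has size $\sqrt\nu$).** Let $a=f\,\theta^1\wedge\dots\wedge\theta^m$. Then $\bar\mu a$ is the sum over $j$ of $\pm f\,(d\theta^j)^{0,2}\wedge\bigwedge_{l\ne j}\theta^l$. Terms with different $j$ are orthogonal, since different $\theta^j$ are missing. Hence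
$$|\bar\mu a|^2=\nu|a|^2 .\tag{6.1}$$

Now let $k$ be large, $\alpha\in H_k=H_k^+$, $a=\alpha_0$, $\beta=\alpha_2$ (with $\beta=0$ if $m=1$). Since $\alpha_1=\alpha_3=0$, the parts of $\nabla\alpha=0$ of types $(m,1)$ and $(m-1,2)$ are
$$\bar\partial a+\mu\beta=0,\tag{6.2}$$
$$\bar\mu a+\partial\beta=0 .\tag{6.3}$$

By (4.5) the map $\alpha\mapsto a$ is injective on $H_k$ for large $k$, and by (6.2) $\bar\partial a$ is small. A sensible person now looks at (6.3): its first term has size $\sqrt\nu|a|$, and $\beta$ is small, so should $a$ not be small wherever $\nu\ne0$? Let us count. By (4.2), $\|\beta\|\le Ck^{-1/2}\|\alpha\|$, and $\|D''\beta\|\le C(\|D''\alpha\|+\|\alpha\|)\le C\|\alpha\|$ because $\beta$ is the image of $\alpha$ under a fixed bundle projection. By (4.1),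
$$\|D\beta\|^2=2\|D''\beta\|^2+km\|\beta\|^2+O(\|\beta\|^2)\le C\|\alpha\|^2 .$$
So (6.3) yields $\|\bar\mu a\|\le C\|\alpha\|$, which was clear from the start since $\nu$ is bounded. The derivative $\partial$ may cost a factor $\sqrt k$, and this is exactly the factor by which $\beta$ is small. The argument stops here: (6.3) alone does not exclude that $\partial\beta$ cancels $\bar\mu a$.

The way past is to use (6.2) instead, where $\beta$ enters without a derivative, and to differentiate it in the direction that costs nothing. By (4.2) the derivatives $D_{\bar j}$ of $\alpha$ are bounded by $\|\alpha\|$, so $\bar\partial$ of (6.2) stays under control. On the left we then meet $\bar\partial^2a$, which is not zero: it is $-\partial\bar\mu a$.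

**Step 6 (an equation for $\gamma=\bar\mu a$).** As $\nabla^2=-ik\omega\wedge$ has type $(1,1)$, its $(0,2)$ part gives $\bar\partial^2+\partial\bar\mu+\bar\mu\partial=0$. Since $\partial a\in\Omega^{m+1,0}=0$, we have $\bar\partial^2a=-\partial\bar\mu a$. From (6.2), $\bar\partial^2a=-\bar\partial(\mu\beta)$. Hence
$$\partial\gamma=\bar\partial(\mu\beta),\qquad\gamma:=\bar\mu a\in\Omega^{m-1,2}(M,\mathcal L^k).\tag{6.4}$$

The right side will be $O(\|\alpha\|)$, and $D''\gamma=O(\|\alpha\|)$ as well. If $\partial$ is bounded below by about $\sqrt k$ on such $\gamma$, then $\|\gamma\|=O(k^{-1/2}\|\alpha\|)$, which gains the factor that (6.3) could not give.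

## 7. A lower bound for $\partial$ on forms of type $(m-1,2)$

Try it first on a flat prequantized torus with $m=2$, where the frame is constant and $D$ preserves types. Let $\gamma=(f_1\theta^1+f_2\theta^2)\wedge\bar\theta^1\wedge\bar\theta^2$ with $D_{\bar j}f_l=0$ for all $j,l$. Then $\partial\gamma=(D_1f_2-D_2f_1)\,\theta^1\wedge\theta^2\wedge\bar\theta^1\wedge\bar\theta^2$. The adjoint of $D_j$ is $-D_{\bar j}$ and $D_{\bar j}D_l=D_lD_{\bar j}-k\delta_{jl}$, so
$$\|D_1f_2\|^2=-\langle D_{\bar1}D_1f_2,f_2\rangle=k\|f_2\|^2,\quad \|D_2f_1\|^2=k\|f_1\|^2,\quad \langle D_1f_2,D_2f_1\rangle=-\langle D_{\bar2}D_1f_2,f_1\rangle=0 .$$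
Hence $\|\partial\gamma\|^2=k\|\gamma\|^2$, as hoped. On type $(2,2)$ nothing similar can hold, because there $\partial=0$; it matters that $\gamma$ has only $m-1$ factors $\theta$.

For general $J$ put $B\gamma=\sum_j\theta^j\wedge D_j\gamma$.

**Lemma.** For $\gamma\in\Omega^{m-1,2}(M,\mathcal L^k)$ and $k\ge1$,
$$k\|\gamma\|^2\le\|B\gamma\|^2+C\|D''\gamma\|^2+C\sqrt k\,\|\gamma\|^2 .\tag{7.1}$$

**Proof.** The plan is to expand $\|B\gamma\|^2$ into $\|D'\gamma\|^2$, which (4.1) controls, and a mixed term, which two integrations by parts turn into derivatives $D''$ and a curvature term. Write $\iota_j=\iota_{Z_j}$.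

*Expansion.* From $\iota_l(\theta^j\wedge\cdot)=\delta_{jl}-\theta^j\wedge\iota_l$ and $(\theta^j\wedge)^*=\iota_j$,
$$|B\gamma|^2=\sum_{j,l}\langle\iota_l(\theta^j\wedge D_j\gamma),D_l\gamma\rangle=|D'\gamma|^2-Q,\qquad Q=\sum_{j,l}\langle\iota_lD_j\gamma,\iota_jD_l\gamma\rangle .$$

*Two vector fields.* Let
$$X=\sum_{j,l}\langle\iota_l\gamma,\iota_jD_l\gamma\rangle Z_j,\qquad Y=\sum_{j,l}\langle\iota_l\gamma,\iota_jD_{\bar j}\gamma\rangle\bar Z_l .$$
In each summation index one factor transforms by a unitary matrix and another by its conjugate, so $X$ and $Y$ do not depend on the unitary frame. They are global complex vector fields and $\int\mathrm{div}X=\int\mathrm{div}Y=0$. We compute the divergences at a point in one of the chosen frames, with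
$$\mathrm{div}\Big(\sum_jX^jZ_j\Big)=\sum_jZ_j(X^j)+\sum_jX^j\,\mathrm{div}Z_j,\qquad Z_j\langle u,v\rangle=\langle D_ju,v\rangle+\langle u,D_{\bar j}v\rangle,\qquad [D_v,\iota_l]=\iota_{\nabla^{LC}_vZ_l},$$
where $\mathrm{div}Z_j$ and $\nabla^{LC}Z_l$ are bounded; the same rules hold with $\bar Z_l$ in place of $Z_j$. Thus
$$\mathrm{div}X=Q+\sum_{j,l}\langle\iota_l\gamma,\iota_jD_{\bar j}D_l\gamma\rangle+O(|\gamma||D\gamma|),$$
$$\mathrm{div}Y=\Big|\sum_l\iota_lD_{\bar l}\gamma\Big|^2+\sum_{j,l}\langle\iota_l\gamma,\iota_jD_lD_{\bar j}\gamma\rangle+O(|\gamma||D\gamma|).$$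

*Commutation.* We have
$$D_{\bar j}D_l\gamma=D_lD_{\bar j}\gamma-R^D(Z_l,\bar Z_j)\gamma-D_{[Z_l,\bar Z_j]}\gamma=D_lD_{\bar j}\gamma-k\delta_{jl}\gamma+O(|\gamma|+|D\gamma|).$$
Also $\sum_j|\iota_j\gamma|^2=\langle\sum_j\theta^j\wedge\iota_j\gamma,\gamma\rangle=(m-1)|\gamma|^2$, since $\gamma$ has $m-1$ factors $\theta$. Subtracting the two divergences, the second-order terms cancel:
$$\mathrm{div}X-\mathrm{div}Y=Q-\Big|\sum_l\iota_lD_{\bar l}\gamma\Big|^2-k(m-1)|\gamma|^2+O(|\gamma||D\gamma|+|\gamma|^2).$$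
Integrate:
$$\int Q=\Big\|\sum_l\iota_lD_{\bar l}\gamma\Big\|^2+k(m-1)\|\gamma\|^2+O(\|\gamma\|\|D\gamma\|+\|\gamma\|^2).$$

*Conclusion.* By (4.1), $\|D'\gamma\|^2\ge\|D''\gamma\|^2+km\|\gamma\|^2-C\|\gamma\|^2$. With $|\sum_l\iota_lD_{\bar l}\gamma|^2\le m|D''\gamma|^2$,
$$\|B\gamma\|^2=\|D'\gamma\|^2-\int Q\ \ge\ k\|\gamma\|^2-(m-1)\|D''\gamma\|^2-C(\|\gamma\|\|D\gamma\|+\|\gamma\|^2).$$
Again by (4.1), $\|D\gamma\|\le C(\|D''\gamma\|+\sqrt k\|\gamma\|)$, so $\|\gamma\|\|D\gamma\|\le C(\|D''\gamma\|^2+\sqrt k\,\|\gamma\|^2)$. This gives (7.1). $\square$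

The coefficient of $k$ is $m-(m-1)=1$: (4.1) contributes $m$, and the mixed term takes away the number of factors $\theta$.

## 8. Elements of $H_k$ are small where $N_J\ne0$: proof of part 1

Let $k$ be large, $\alpha\in H_k$, and $a,\beta,\gamma$ as in Section 6. We bound both sides of (6.4) and apply the Lemma.

**Step 7 (differentiation almost preserves types).** The projections $\Pi^{p,q}$ onto types are smooth bundle maps independent of $k$. If $\eta$ has type $(p,q)\ne(p',q')$, differentiate $\Pi^{p',q'}\eta=0$: $\Pi^{p',q'}D_v\eta=-(D_v\Pi^{p',q'})\eta$. Hence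
$$|\Pi^{p',q'}D_v\eta|\le C|v||\eta| .\tag{8.1}$$
Likewise, if $T$ is a fixed bundle map independent of $k$, then $D_{\bar j}(T\alpha)=(D_{\bar j}T)\alpha+TD_{\bar j}\alpha$, so with (4.2)
$$\|T\alpha\|+\|D''(T\alpha)\|\le C(\|\alpha\|+\|D''\alpha\|)\le C\|\alpha\| .\tag{8.2}$$

**Step 8 (the right side of (6.4)).** Let $\eta=\mu\beta=\mu\Pi^{m-2,2}\alpha$, of type $(m,1)$. The form $\bar\partial\eta$ is the $(m,2)$ part of $\nabla\eta=\sum\theta^j\wedge D_j\eta+\sum\bar\theta^j\wedge D_{\bar j}\eta$. The $(m,2)$ part of the first sum involves only $\Pi^{m-1,2}D_j\eta$, which (8.1) bounds by $C|\eta|$. So $|\bar\partial\eta|\le C(|D''\eta|+|\eta|)$, and (8.2) with $T=\mu\Pi^{m-2,2}$ gives $\|\bar\partial(\mu\beta)\|\le C\|\alpha\|$.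

**Step 9 (the left side of (6.4)).** The form $\partial\gamma$ is the $(m,2)$ part of $\nabla\gamma=B\gamma+\sum\bar\theta^j\wedge D_{\bar j}\gamma$. The parts of $B\gamma$ of other types involve only $\Pi^{p',q'}D_j\gamma$ with $(p',q')\ne(m-1,2)$. The $(m,2)$ part of the second sum involves only $\Pi^{m,1}D_{\bar j}\gamma$. By (8.1), $|B\gamma-\partial\gamma|\le C|\gamma|$. Since $\gamma=\bar\mu\Pi^{m,0}\alpha$, (8.2) bounds $\|\gamma\|$ and $\|D''\gamma\|$ by $C\|\alpha\|$. Together with (6.4) and Step 8,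
$$\|B\gamma\|\le C\|\alpha\|,\qquad\|D''\gamma\|\le C\|\alpha\| .\tag{8.3}$$

**Step 10 (conclusion).** The Lemma and (8.3) give $k\|\gamma\|^2\le C\|\alpha\|^2+C\sqrt k\|\gamma\|^2$. For large $k$ the last term is at most $\frac k2\|\gamma\|^2$, so $k\|\gamma\|^2\le C\|\alpha\|^2$. By (6.1) this reads $k\int\nu|a|^2\le C\|\alpha\|^2$. Since $|\alpha|^2=|a|^2+|\alpha-a|^2$ and $\nu$ is bounded, (4.5) gives
$$k\int_M\nu|\alpha|^2\le C_1\|\alpha\|^2\qquad(k\ge k_1,\ \alpha\in H_k).\tag{8.4}$$
If $N_J$ vanishes nowhere, then $\min\nu>0$, and (8.4) forces $\alpha=0$ as soon as $k\ge k_1$ and $k\min\nu>C_1$. This proves part 1. $\square$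

## 9. The Kodaira–Thurston manifold: index $k^2$ and $H_k=0$

We now have enough for part 5, and hence for the negative answer.

**The manifold.** Let $H=\mathbb R^3/\Gamma$, where $\Gamma$ is generated by $(x,y,z)\mapsto(x+1,y,z-y)$, $(x,y+1,z)$, $(x,y,z+1)$, and let $M=H\times\mathbb R_t/\mathbb Z$. The forms
$$e^1=dx,\quad e^2=dy,\quad e^3=dz+x\,dy,\quad e^4=dt$$
descend to $M$; for $e^3$ under the first generator, $dz-dy+(x+1)dy=dz+x\,dy$. We have $de^3=e^1\wedge e^2$ and $de^1=de^2=de^4=0$. Put $\omega_0=e^1\wedge e^3+e^2\wedge e^4$. It is closed, because $d(e^1\wedge e^3)=-e^1\wedge e^1\wedge e^2=0$, and nondegenerate.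

**Integrality.** To have a line bundle we need integral periods of $\omega_0$ on $H_2(M;\mathbb Z)$. The map $(x,y,z)\mapsto(x,y)$ makes $H$ a circle bundle over $T^2$. The form $e^3$ is a connection form with period $1$ on the fiber and curvature $dx\wedge dy$, so the Euler number is $\pm1$. In the Gysin sequence
$$0\to H_1(T^2)\to H_2(H)\to H_2(T^2)\to H_0(T^2)$$
the last map is multiplication by $\pm1$, hence injective, so $H_2(H;\mathbb Z)$ is generated by the preimages of the $x$-circle and the $y$-circle. On the first ($y=0$), $e^1\wedge e^3=dx\wedge dz$ has period $\pm1$. On the second ($x=0$), $e^1=0$ and the period is $0$. On both, $e^2\wedge e^4$ vanishes. By the Künneth formula (the homology of the circle is free) the rest of $H_2(M;\mathbb Z)$ is generated by tori $c\times S^1_t$ with $c$ a loop in $H$. On these $e^1\wedge e^3$ vanishes, since it is pulled back from the curve $c$, and $e^2\wedge e^4=dy\wedge dt$ has integral period. So $[\omega_0]$ is integral. With $\omega=2\pi\omega_0$ there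 is a hermitian line bundle $\mathcal L$ with a unitary connection of curvature $-i\omega$, and $c_1(\mathcal L)=[\omega/2\pi]=[\omega_0]$.

**The almost complex structure.** In the dual frame let $Je_1=e_3$, $Je_2=e_4$. Then $\omega(\cdot,J\cdot)=2\pi\sum_a(e^a)^2$, so $J$ is compatible. The forms $\vartheta^1=e^1+ie^3$, $\vartheta^2=e^2+ie^4$ have type $(1,0)$, and
$$(d\vartheta^1)^{0,2}=i(e^1\wedge e^2)^{0,2}=\tfrac i4\,\bar\vartheta^1\wedge\bar\vartheta^2,\qquad d\vartheta^2=0 .$$
A unitary coframe is $\theta^j=\sqrt\pi\,\vartheta^j$, so $(d\theta^1)^{0,2}=\frac{i}{4\sqrt\pi}\bar\theta^1\wedge\bar\theta^2$ and $\nu=\frac1{16\pi}$ everywhere. By part 1, $d_k=0$ for all large $k$.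

**The index.** The index of $\bar\partial_J$ depends only on its principal symbol, and by the Atiyah–Singer theorem
$$\mathrm{ind}_k=\int_M\mathrm{ch}(\mathcal L^k\otimes K_M)\,\mathrm{Td}(T^{1,0}M).\tag{9.1}$$
Here $T^{1,0}M$ and $K_M$ are trivialized by the global frame, so $\mathrm{ind}_k=k^2\int_M\omega_0^2/2=k^2$, as $\omega_0^2/2=e^1\wedge e^3\wedge e^2\wedge e^4$ has total integral $1$ in the orientation of $\omega_0$. This proves part 5: $d_k=0\ne k^2=\mathrm{ind}_k$ for all large $k$, and no $k_0$ as asked exists. $\square$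

## 10. A sharp pointwise bound for the density of $H_k$

In the example $\nu$ had no zeros. In general (8.4) says that $H_k$ lives near $\{\nu=0\}$; to convert this into a count we must know how much dimension a region can carry. Let $(\alpha_j)$ be an $L^2$-orthonormal basis of $H_k$ and $B_k(x)=\sum_j|\alpha_j(x)|^2$, so that $\int_MB_k=d_k$.

**Proposition 3.** $\displaystyle\limsup_{k\to\infty}\ \sup_{x\in M}\ (2\pi/k)^mB_k(x)\le1$.

**Proof.** The plan is to zoom in at scale $k^{-1/2}$, solve the limiting problem on $\mathbb C^m$, and compare.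

**Step 11 (extremal form of $B_k$).** For a unit vector $e\in(\Lambda^mT^*M\otimes\mathcal L^k)_x$ put $s_k(e)=\sup\{|\langle\alpha(x),e\rangle|^2:\alpha\in H_k,\ \|\alpha\|=1\}$, and $s_k(e)=0$ if $H_k=0$. This is the squared norm of the functional $\alpha\mapsto\langle\alpha(x),e\rangle$ on $H_k$, that is, $\sum_j|\langle\alpha_j(x),e\rangle|^2$. So $B_k(x)=\sum_es_k(e)$ over any orthonormal basis of the fiber. Choose the basis $e^{(0)},e^{(1)},\dots$ that corresponds, under a unitary identification $T_xM\cong\mathbb C^m$ and a unit vector of $\mathcal L^k_x$, to a fixed orthonormal basis of $\Lambda^m(\mathbb R^{2m})^*\otimes\mathbb C$, with $e^{(0)}$ spanning $\Lambda^{m,0}$ and the others orthogonal to it.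

**Step 12 (rescaling).** Let $k\to\infty$ along a sequence, let $x_k\in M$ and $\alpha^{(k)}\in H_k$ with $\|\alpha^{(k)}\|=1$. Let $\psi_k$ be geodesic normal coordinates on a ball of fixed radius $r$ around $x_k$, with a unitary identification $T_{x_k}M\cong\mathbb C^m$. Trivialize $\mathcal L$ by radial parallel transport; its connection becomes $d-i\mathsf a_k$ with
$$(\mathsf a_k)_v=\int_0^1t\,(\psi_k^*\omega)_{tv}(v,\cdot)\,dt .$$
Put $\phi_k(u)=\psi_k(u/\sqrt k)$ for $|u|<r\sqrt k$. Then $g_{(k)}=k\,\phi_k^*g\to g_0$, the standard metric. The connection form of $\mathcal L^k$ in the variable $u$ is $\int_0^1t\,(\psi_k^*\omega)_{tu/\sqrt k}(u,\cdot)\,dt$, because the factor $k$ is absorbed by the two factors $u/\sqrt k$ and $\cdot/\sqrt k$; it tends to $A_0=\frac12\omega_0(u,\cdot)$, where now $\omega_0$ is the standard form. Both limits are in $C^\infty_{loc}$, by compactness of $M$.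

Let $\tilde\alpha^{(k)}=\phi_k^*\alpha^{(k)}$. When the metric is multiplied by $k$, squared norms of $m$-forms are multiplied by $k^{-m}$ and the volume by $k^m$. So $\|\tilde\alpha^{(k)}\|_{L^2(g_{(k)})}\le1$ and $|\tilde\alpha^{(k)}(0)|^2=k^{-m}|\alpha^{(k)}(x_k)|^2$, and similarly for pairings with $e^{(i)}$. The form $\tilde\alpha^{(k)}$ is annihilated by the rescaled $\nabla$ and by its $g_{(k)}$-adjoint (multiplying the metric by a constant multiplies the adjoint by a constant), hence by their sum. This sum is a first-order elliptic operator whose coefficients converge in $C^\infty_{loc}$, so the interior estimates $\|u\|_{H^s(B_R)}\le C_{s,R}\|u\|_{L^2(B_{2R})}$ for its solutions are uniform in $k$. After passing to a subsequence, $\tilde\alpha^{(k)}\to\alpha^\infty$ in $C^\infty_{loc}(\mathbb C^m)$, with $\|\alpha^\infty\|_{L^2}\le1$ and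
$$\nabla_0\alpha^\infty=\nabla_0^*\alpha^\infty=0,\qquad\nabla_0=d-iA_0\ \text{ of curvature }-i\omega_0 .$$

**Step 13 (the model on $\mathbb C^m$).** As in Step 1, $\omega_0\wedge\alpha^\infty=0=\Lambda\alpha^\infty$. In flat space with $k=1$, $D$ preserves types and $\mathcal R=0$, so (4.3) gives $D^*D\alpha^\infty_q=(m-2q)\alpha^\infty_q$. On the other hand, $[D_j,D_{\bar j}]=1$ gives
$$D^*D=-\sum_j(D_jD_{\bar j}+D_{\bar j}D_j)=-2\sum_jD_jD_{\bar j}+m .$$
So each coefficient $h$ of $\alpha^\infty_q$ in the constant frame satisfies $-\sum_jD_jD_{\bar j}h=-qh$. Let $\chi_R$ be a cutoff equal to $1$ on $B_R$, supported in $B_{2R}$, with $|d\chi_R|\le2/R$. Pair with $\chi_R^2h$ and integrate by parts; the adjoint of $D_j$ is $-D_{\bar j}$, and $D_{\bar j}(\chi_R^2h)=\chi_R^2D_{\bar j}h+2\chi_R(\bar Z_j\chi_R)h$. Hence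
$$\int\chi_R^2|D''h|^2+q\int\chi_R^2|h|^2\le2\int\chi_R|d\chi_R||h||D''h|\le\tfrac12\int\chi_R^2|D''h|^2+2\int|d\chi_R|^2|h|^2 .$$
As $R\to\infty$ the last term is at most $8R^{-2}\|h\|^2\to0$. So $h=0$ if $q>0$, and $D''h=0$ if $q=0$.

Therefore $\alpha^\infty=f\,\theta^1\wedge\dots\wedge\theta^m$ with $D_{\bar j}f=0$. Since $A_0=\frac12\sum(x_jdy_j-y_jdx_j)=\frac1{4i}\sum(\bar z_jdz_j-z_jd\bar z_j)$, this says $\partial_{\bar z_j}f+\frac14z_jf=0$, that is, $f=h\,e^{-|z|^2/4}$ with $h$ holomorphic. By the mean value property on spheres,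
$$1\ge\int|h|^2e^{-|z|^2/2}\ge|h(0)|^2\int e^{-|z|^2/2}=(2\pi)^m|h(0)|^2 .$$
So $\alpha^\infty(0)\in\Lambda^{m,0}$ and $|\alpha^\infty(0)|^2\le(2\pi)^{-m}$.

**Step 14 (comparison).** If Proposition 3 failed, there would be $\varepsilon>0$, a sequence $k\to\infty$ and points $x_k$ with $k^{-m}B_k(x_k)\ge(2\pi)^{-m}+\varepsilon$. The supremum in $s_k(e^{(i)})$ is attained, as $H_k$ is finite-dimensional. Apply Steps 12 and 13 to maximizers for each of the finitely many $e^{(i)}$ and pass to a common subsequence. Then $k^{-m}s_k(e^{(i)})\to0$ for $i\ge1$ and $\limsup k^{-m}s_k(e^{(0)})\le(2\pi)^{-m}$. Summing over $i$ contradicts the choice of $x_k$. $\square$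

## 11. Counting: proof of parts 2 and 3

**Step 15 (upper bound for $d_k$).** Let $\delta>0$ and $k\ge k_1$. By (8.4), $\int_{\{\nu\ge\delta\}}|\alpha|^2\le\frac{C_1}{k\delta}\|\alpha\|^2$ for $\alpha\in H_k$. Sum over an orthonormal basis and use Proposition 3 on the complement:
$$d_k\Big(1-\frac{C_1}{k\delta}\Big)\le\int_{\{\nu<\delta\}}B_k\le(1+o(1))\Big(\frac k{2\pi}\Big)^m\mathrm{vol}\{\nu<\delta\},\tag{11.1}$$
with $o(1)$ uniform in $\delta$. Taking $\delta=2C_1/k$ gives $d_k\le C_2k^m\,\mathrm{vol}\{\nu<2C_1/k\}$ for large $k$. For fixed $\delta$, let first $k\to\infty$ and then $\delta\downarrow0$. The sets $\{\nu<\delta\}$ decrease to $\{\nu=0\}$, so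
$$\limsup_{k\to\infty}\Big(\frac{2\pi}k\Big)^md_k\le\mathrm{vol}\{\nu=0\}.\tag{11.2}$$

**Step 16 (growth of the index).** By (9.1), which holds for every compatible $J$, and $c_1(\mathcal L)=[\omega/2\pi]$, $\mathrm{ind}_k$ is a polynomial in $k$ with leading term $k^m\int_M(\omega/2\pi)^m/m!=(k/2\pi)^m\,\mathrm{vol}(M)>0$. Divide (11.2) by this. Since $\{\nu=0\}=\{N_J=0\}$, part 2 follows. $\square$

**Step 17 (part 3).** If $J$ is integrable, Proposition 2 gives $d_k=\mathrm{ind}_k$ for all large $k$. If $J$ is not integrable, then $\{\nu\ne0\}$ is open and nonempty, so $\mathrm{vol}\{\nu=0\}<\mathrm{vol}(M)$. By part 2 there is $c<1$ with $d_k\le c\,\mathrm{ind}_k<\mathrm{ind}_k$ for all large $k$. In both cases $d_k\le\mathrm{ind}_k$ for large $k$. Equality for infinitely many $k$ rules out the second case, and in the first case it holds for all large $k$. This proves part 3. $\square$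

## 12. A non-integrable compatible $J$ on every system with $m\ge2$

By part 3 it remains, for part 4, to find one non-integrable compatible $J$ on a given prequantum system with $m\ge2$.

**Step 18 (locally).** In a Darboux chart with $\omega=\sum dx_i\wedge dy_i$ take $J$ on $x_1,y_1,x_2,y_2$ as in Example 1 with $h'\ne0$, say $h=x_2$, and $J\partial_{x_i}=\partial_{y_i}$, $J\partial_{y_i}=-\partial_{x_i}$ for $i\ge3$. It is compatible, $\vartheta^1,\vartheta^2$ still have type $(1,0)$, and $(d\vartheta^1)^{0,2}=\frac{h'}4\bar\vartheta^2\wedge\bar\vartheta^1\ne0$.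

**Step 19 (globally).** Glue by a partition of unity a Riemannian metric $g_1$ on $M$ that equals $\omega(\cdot,J\cdot)$ on a smaller ball. We turn $g_1$ into a compatible almost complex structure by polar decomposition (McDuff–Salamon, *Introduction to Symplectic Topology*). Define $A$ by $\omega(u,v)=g_1(Au,v)$. It is invertible and $g_1$-skew, so $-A^2$ is positive; put $P=(-A^2)^{-1/2}$, which is smooth and commutes with $A$, and $J_1=PA$. Then $J_1^2=P^2A^2=-1$. Next, $\omega(u,J_1u)=g_1(Au,PAu)>0$ for $u\ne0$. Finally, the $g_1$-transpose of $J_1$ is $-AP=-J_1$, so $J_1$ is $g_1$-orthogonal and $\omega(J_1u,J_1v)=g_1(J_1Au,J_1v)=g_1(Au,v)=\omega(u,v)$. So $J_1$ is compatible with $\omega$. Where $g_1=\omega(\cdot,J\cdot)$ we have $g_1(Ju,v)=\omega(Ju,Jv)=\omega(u,v)$, hence $A=J$, $P=1$ and $J_1=J$. Therefore $J_1$ equals the $J$ of Step 18 on the smaller ball, where its $\nu$ is nonzero.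

So $J_1$ is a compatible non-integrable almost complex structure on $M$, and by part 3 equality fails for all large $k$. With Proposition 1 for $m=1$, this proves part 4 and completes the proof of the Theorem. $\square$
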